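# Transpositions over diagonal-free cylindrifications: a finite axiomatization

## Two trivial quantifiers and one involution

Let $A$ be a finite Boolean algebra with $0\neq 1$, and let $p$ be an automorphism of $A$ with $ppx=x$ for all $x$. Add two operations in the crudest way: for $i=0,1$ put $\mathsf c_i0=0$ and $\mathsf c_ix=1$ for $x\ne0$. We ask whether this abstract algebra is an algebra of binary relations, in the following sense. For a set $U$ and $X\subseteq U\times U$ let

$$\mathsf c_0X=\{(u,v):(u',v)\in X\text{ for some }u'\in U\},\qquad \mathsf c_1X=\{(u,v):(u,v')\in X\text{ for some }v'\in U\},$$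
$$\mathsf pX=\{(u,v):(v,u)\in X\}.$$

Is there a set $U$ and an injective map $g$ from $A$ to the subsets of $U\times U$ which preserves the Boolean operations (complement is taken in $U\times U$) and carries $\mathsf c_0,\mathsf c_1,p$ to $\mathsf c_0,\mathsf c_1,\mathsf p$?

Write $x\oplus y$ for symmetric difference.

**Proposition 1.** For $A,p,\mathsf c_0,\mathsf c_1$ as above the following are equivalent: (a) such $U$ and $g$ exist; (b) $p$ fixes some atom of $A$; (c) there is no $x\in A$ with $x\oplus px=1$.

**Proof.** (a) implies (c). Since $g(1)=U\times U$ and $g(1)\ne g(0)=\emptyset$, the set $U$ has an element $u$. The pair $(u,u)$ is its own reversal, so $(u,u)\in g(x)$ iff $(u,u)\in\mathsf p\,g(x)=g(px)$. Hence $(u,u)\notin g(x\oplus px)$, and $x\oplus px\neq1$.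

(c) implies (b). The automorphism $p$ permutes the atoms, in cycles of length $1$ and $2$. If no atom is fixed, let $x$ be the sum of one atom from each $2$-cycle. Then $px$ is the sum of the other atoms, so $x\oplus px=1$.

(b) implies (a). Let $b_0,\dots,b_{n-1}$ be the atoms and $e$ a fixed atom. Let $U=\omega$ and color the pairs by atoms:
$$\lambda(u,u)=e,\qquad \lambda(u,v)=b_{v\bmod n},\quad \lambda(v,u)=p\,b_{v\bmod n}\qquad(u<v).$$
Then $\lambda(v,u)=p\lambda(u,v)$ for all $u,v$; on the diagonal this uses $pe=e$. Put $g(x)=\{(u,v):\lambda(u,v)\le x\}$. Since $\lambda(u,v)$ is an atom, $g$ preserves the Boolean operations. Next, $(u,v)\in g(px)$ iff $\lambda(u,v)\le px$ iff $\lambda(v,u)=p\lambda(u,v)\le x$ iff $(v,u)\in g(x)$. Finally let $x\ne0$ and let $b\le x$ be an atom. Given $u$, choose $v>u$ with $b_{v\bmod n}=b$; then $\lambda(u,v)=b$, so $\mathsf c_1g(x)=U\times U$. Given $v$, choose $u>v$ with $b_{u\bmod n}=pb$; then $\lambda(u,v)=ppb=b$, so $\mathsf c_0g(x)=U\times U$. In particular $g(x)\neq\emptyset$ for $x\neq0$, so $g$ is injective. $\square$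

Without $p$ there is no obstacle at all: coloring $(u,v)\in\mathbb Z_n\times\mathbb Z_n$ by $b_{u+v\bmod n}$ puts every atom in every row and every column, which represents the algebra $\langle A,+,-,\mathsf c_0,\mathsf c_1\rangle$. So a representation of the quantifiers alone need not know anything about $p$. What $p$ adds is one condition, and here it is an equation: (c) says $\mathsf c_1{-}(x\oplus px)=1$ for all $x$.

Two features of the proof deserve attention. The only real constraint sits on the diagonal, where a pair is fixed by reversal. Off the diagonal we may choose the color of $(u,v)$ freely and *define* the color of $(v,u)$; we only need room for enough witnesses.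

What changes in general? The quantifiers are no longer trivial, so colors of neighboring tuples constrain each other, and we must start from whatever representation of the quantifiers we are given. There are $\alpha$ coordinates, and a transposition $\mathsf p_{ij}$ has to fit with the coordinates other than $i,j$. The algebra may be infinite and have no atoms.

## Set algebras in dimension $\alpha$ and the axiomatizability problem

Let $\alpha\ge1$ be finite. Elements of ${}^\alpha U$ are maps $s:\alpha\to U$, and $s(i/u)$ is $s$ changed at $i$ to the value $u$. For $i,j<\alpha$, $[i/j]:\alpha\to\alpha$ maps $i$ to $j$ and fixes everything else, and $[i,j]$ interchanges $i$ and $j$ and fixes everything else.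

**Definition (set algebras).** The full polyadic set algebra with base $U$ is the Boolean set algebra of all subsets of ${}^\alpha U$ with the operations
$$\mathsf c_iX=\{s: s(i/u)\in X\text{ for some }u\in U\},\quad \mathsf s_{ij}X=\{s:s\circ[i/j]\in X\},\quad \mathsf p_{ij}X=\{s:s\circ[i,j]\in X\}.$$
The full cylindric set algebra with base $U$ has the Boolean operations, the $\mathsf c_i$, and the diagonals $\{s:s(i)=s(j)\}$ as constants.

**Definition (classes).** $\mathsf{RPA}_\alpha$ is the class of algebras isomorphic to subalgebras of direct products of full polyadic set algebras, and $\mathsf{RFPA}_\alpha$ is the class of reducts $\langle A,+,-,\mathsf c_i,\mathsf s_{ij},\mathsf p_{ij}\rangle_{i,j<\alpha}$ of its members. $\mathsf{SRd}_{cp}\mathsf{RFPA}_\alpha$, which we abbreviate to $\mathsf K$, is the class of subalgebras of reducts $\langle A,+,-,\mathsf c_i,\mathsf p_{ij}\rangle_{i,j<\alpha}$ of members of $\mathsf{RFPA}_\alpha$. $\mathsf{RCA}_\alpha$ is the class of algebras isomorphic to subalgebras of products of full cylindric set algebras, and $\mathsf{Rdf}_\alpha$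 is the class of subalgebras of the reducts $\langle A,+,-,\mathsf c_i\rangle_{i<\alpha}$ of members of $\mathsf{RCA}_\alpha$.

Thus an algebra is in $\mathsf K$ iff it embeds into a product of $(\mathsf c,\mathsf p)$-reducts of full polyadic set algebras, and in $\mathsf{Rdf}_\alpha$ iff it embeds into a product of $\mathsf c$-reducts of full set algebras. In Proposition 1, $\langle A,+,-,\mathsf c_0,\mathsf c_1\rangle$ is always in $\mathsf{Rdf}_2$, while the algebra with $\mathsf p_{01}=\mathsf p_{10}=p$ and $\mathsf p_{00}=\mathsf p_{11}=\mathrm{id}$ is sometimes not in $\mathsf K$.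

**Definition (finite axiomatizability over $\mathsf c_i$).** $\mathsf p_{ij}$ is finitely axiomatizable over $\mathsf c_i$ if there is a finite set $E$ of equations in $+,-,\mathsf c_i,\mathsf p_{ij}$ such that for every algebra $\mathfrak A=\langle A,+,-,\mathsf c_i,\mathsf p_{ij}\rangle_{i,j<\alpha}$: $\mathfrak A\in\mathsf{SRd}_{cp}\mathsf{RFPA}_\alpha$ iff $\langle A,+,-,\mathsf c_i\rangle_{i<\alpha}\in\mathsf{Rdf}_\alpha$ and $\mathfrak A\models E$.

The problem, for finite $\alpha\ge3$, comes from Hajnal Andréka, Zalán Gyenis and István Németi, "Permutations, substitutions and finite axiomatizability", arXiv:2512.12446 (2025): is $\mathsf p_{ij}$ finitely axiomatizable over $\mathsf c_i$? It comes with known results in the analogous senses: $\mathsf s_{ij}$ is finitely axiomatizable over $\mathsf c_i$, $\mathsf p_{ij}$ over $\mathsf c_i,\mathsf s_{ij}$, and $\mathsf s_{ij}$ over $\mathsf c_i,\mathsf p_{ij}$. The proof below does not use them. The answer is yes.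

Some elementary facts hold in $\mathsf{Rdf}_\alpha$ because they hold in set algebras: $x\le\mathsf c_ix=\mathsf c_i\mathsf c_ix$, $\mathsf c_i0=0$, each $\mathsf c_i$ is additive (hence monotone), and the $\mathsf c_i$ commute. For $\Gamma\subseteq\alpha$ let $\mathsf c_{(\Gamma)}$ be the composition of all $\mathsf c_i$, $i\in\Gamma$, in some fixed order. In a set algebra $\mathsf c_{(\Gamma)}X$ consists of the $s$ such that some $t\in X$ agrees with $s$ off $\Gamma$.

## Transport along orbits, and where it breaks

Suppose the $\mathsf c$-reduct is represented on subsets of ${}^\alpha V$ by $h$. Each $s\in{}^\alpha V$ then has an ultrafilter $F(s)=\{a:s\in h(a)\}$, its "color". The first thing to try is what we did off the diagonal in Proposition 1: choose a representative $s_0$ in each orbit of $S_\alpha$ on ${}^\alpha V$, keep its color, and *define* the color of $s_0\circ\pi$ as $\{a:\mathsf p_\pi a\in F(s_0)\}$, where $\mathsf p_\pi$ is the composition of $\mathsf p_{ij}$'s that corresponds to $\pi$. This respects the $\mathsf p_{ij}$ by construction. Here are two examples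 where it fails, both with $\alpha=2$ and trivial quantifiers, so that the color of a pair is an atom.

*Failure on tuples with repetitions.* Let $A$ have atoms $b_0,b_1,b_2$, let $p$ fix $b_0$ and swap $b_1,b_2$, and let $h$ be given by coloring $(u,v)\in\mathbb Z_3\times\mathbb Z_3$ with $b_{u+v}$. The pair $(1,1)$ is fixed by reversal but has color $b_2\neq pb_2$. So the transported color is not well defined. The reason is that in a representation without diagonals the point $1$ as a first coordinate and the point $1$ as a second coordinate have nothing to do with each other. There is a repair here: pair $u$ in the first coordinate with $-u$ in the second, because $(u,-u)$ has the invariant color $b_0$. Using the pairs $z_u=(u,-u)$ as new points, and giving $(z_u,z_v)$ the color of $(u,-v)$, which is $b_{u-v}$, we get a coloring that also satisfies $b_{v-u}=p\,b_{u-v}$.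

*Loss of witnesses.* Let $A$ have five atoms $e,b,b',d,d'$, where $p$ fixes $e$ and swaps $b,b'$ and $d,d'$. Color $(u,v)\in\mathbb Z_5\times\mathbb Z_5$ with $c(v-u)$, where
$$c(0)=e,\quad c(1)=b,\quad c(2)=b',\quad c(-1)=d,\quad c(-2)=d'.$$
Every row and column contains all atoms, and the diagonal has the invariant color $e$. Now choose the representatives $(u,u)$, $(u,u+1)$, $(u,u+2)$. After transport, $(u,u+1)$ and $(u+1,u)$ have colors $b$ and $b'$, and $(u,u+2)$ and $(u+2,u)$ have colors $b'$ and $b$. The atoms $d,d'$ have disappeared, and $\mathsf c_1$ is destroyed. In Proposition 1 this could not happen because the base was infinite and the choices were made to leave room.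

With nontrivial quantifiers there is a third demand. Let $a=\mathsf c_1a$, so that $h(a)$ restricts only the first coordinate and $h(pa)$ only the second. If a point of the new base plays the role of $z_0\in V$ in coordinate $0$ and of $z_1\in V$ in coordinate $1$, then we need $a$ to hold at $z_0$ iff $pa$ holds at $z_1$.

The plan is therefore as follows. New points are tuples $z\in{}^\alpha V$ that tell which element of $V$ the point imitates in each coordinate, subject to a coherence condition which makes repetitions harmless. One axiom will supply enough of them. It will turn out that elements that do not depend on all coordinates then transform correctly with no further work. For the remaining elements we transport along orbits, after replacing each point by many copies so that no witness is lost. The copies are harmless because there are no diagonals to preserve.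

## The equations

**Definition (the set $E$).** For $i,j,k,l<\alpha$:

* **(E1)** $\mathsf p_{ij}(x+y)=\mathsf p_{ij}x+\mathsf p_{ij}y$ and $\mathsf p_{ij}(-x)=-\mathsf p_{ij}x$.
* **(E2)** $\mathsf p_{ii}x=x$, $\mathsf p_{ij}x=\mathsf p_{ji}x$, $\mathsf p_{ij}\mathsf p_{ij}x=x$, and $\mathsf p_{ij}\mathsf p_{kl}\mathsf p_{ij}x=\mathsf p_{k'l'}x$ with $k'=[i,j](k)$, $l'=[i,j](l)$.
* **(E3)** $\mathsf p_{ij}\mathsf c_kx=\mathsf c_{k'}\mathsf p_{ij}x$ with $k'=[i,j](k)$.
* **(E4)** for each $k<\alpha$, in the variables $x_{ij}$ ($i<j<\alpha$):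
$$\mathsf c_{(\alpha\setminus\{k\})}\prod_{i<j<\alpha}-\mathsf c_{(\alpha\setminus\{i,j\})}\bigl(x_{ij}\oplus\mathsf p_{ij}x_{ij}\bigr)=1 .$$

**Theorem 2.** Let $1\le\alpha<\omega$. An algebra $\mathfrak A=\langle A,+,-,\mathsf c_i,\mathsf p_{ij}\rangle_{i,j<\alpha}$ is in $\mathsf{SRd}_{cp}\mathsf{RFPA}_\alpha$ iff $\langle A,+,-,\mathsf c_i\rangle_{i<\alpha}\in\mathsf{Rdf}_\alpha$ and $\mathfrak A\models E$. Since $E$ is finite, $\mathsf p_{ij}$ is finitely axiomatizable over $\mathsf c_i$ for every finite $\alpha\ge1$, in particular for every finite $\alpha\ge3$.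

In words, (E4) says: starting from any value at coordinate $k$, one can choose the other coordinates so that for each pair $i,j$ and *whatever the remaining coordinates are changed to*, $x_{ij}$ and $\mathsf p_{ij}x_{ij}$ are not distinguished. For $\alpha=2$ and $k=0$ it is $\mathsf c_1{-}(x\oplus\mathsf p_{01}x)=1$, the condition of Proposition 1.

The inner quantifier matters as soon as $\alpha\ge3$. Suppose all $\mathsf c_i$ are trivial ($\mathsf c_ix=1$ for $x\ne0$), $\alpha\geq3$, and $x\ne\mathsf p_{01}x$. Then $\mathsf c_{(\alpha\setminus\{0,1\})}(x\oplus\mathsf p_{01}x)=1$, so with $x_{01}=x$ the left side of (E4) is $0$. Hence in this case (E4) forces $\mathsf p_{01}$ to be the identity, and likewise every $\mathsf p_{ij}$. Semantically this is right. Let $g$ be a homomorphism into a full set algebra which is nonempty on $b=x\oplus\mathsf p_{01}x$, and let $u$ be in the base. Since $\mathsf c_2b=1$, some tuple $s$ with $s(0)=s(1)=u$ is in $g(b)$. But $s\circ[0,1]=s$ is in $g(x)$ iff $s\in g(\mathsf p_{01}x)$, a contradiction.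

**Proof of necessity in Theorem 2.** The purpose is to check that members of $\mathsf K$ have $\mathsf{Rdf}_\alpha$ reducts and satisfy $E$. The $\mathsf c$-reduct of a full polyadic set algebra is that of the full cylindric set algebra with the same base, so the first claim holds. Equations pass to products and subalgebras, so it suffices to check $E$ in a full set algebra with base $U$.

For $\pi\in S_\alpha$ put $\mathsf p_\pi X=\{s:s\circ\pi\in X\}$. This is a Boolean automorphism, which gives (E1). We have $s\in\mathsf p_\pi\mathsf p_\rho X$ iff $s\circ\pi\in\mathsf p_\rho X$ iff $s\circ\pi\circ\rho\in X$, so $\mathsf p_\pi\mathsf p_\rho=\mathsf p_{\pi\rho}$. With $[i,j][k,l][i,j]=[k',l']$ this gives (E2). Next, $(s\circ\pi)(k/u)=s(\pi k/u)\circ\pi$: at $k$ both sides are $u$, and at $m\neq k$ both are $s(\pi m)$. So $s\circ\pi\in\mathsf c_kX$ iff $s(\pi k/u)\in\mathsf p_\pi X$ for some $u$; that is, $\mathsf p_\pi\mathsf c_k=\mathsf c_{\pi k}\mathsf p_\pi$, which gives (E3).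

For (E4), let $s\in{}^\alpha U$, and let $t$ be constant with value $s(k)$; it differs from $s$ only on $\alpha\setminus\{k\}$. If $t'$ agrees with $t$ on $\{i,j\}$, then $t'(i)=t'(j)$, so $t'\circ[i,j]=t'$, and $t'\notin x_{ij}\oplus\mathsf p_{ij}x_{ij}$. Hence $t\in-\mathsf c_{(\alpha\setminus\{i,j\})}(x_{ij}\oplus\mathsf p_{ij}x_{ij})$ for all $i<j$, and $s$ belongs to the left side of (E4). $\square$

From here until the end of the proof of Theorem 2, let $\mathfrak A\models E$ have its $\mathsf c$-reduct in $\mathsf{Rdf}_\alpha$, and fix $0\ne a_0\in A$. It suffices to find a homomorphism $g$ from $\mathfrak A$ into the $(\mathsf c,\mathsf p)$-reduct of a full polyadic set algebra with $g(a_0)\ne\emptyset$. Indeed, if $x\neq y$ then the homomorphism for $a_0=x\oplus y\ne0$ separates $x$ from $y$, so the product of these homomorphisms over all $a_0\ne0$ is an embedding. (If $A$ has one element, it embeds into the empty product.)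

## The symmetric group acting on $A$, and a saturated representation

**Step 1: $S_\alpha$ acts on $A$.** We want $\mathsf p_\pi$ for every permutation $\pi$, not only for transpositions. By (E1) and $\mathsf p_{ij}\mathsf p_{ij}x=x$, each $\mathsf p_{ij}$ is a Boolean automorphism of $A$. Recall the Coxeter–Moore presentation of $S_\alpha$: generators $\sigma_m=[m,m+1]$, relations $\sigma_m^2=1$, $\sigma_m\sigma_{m+1}\sigma_m=\sigma_{m+1}\sigma_m\sigma_{m+1}$, and $\sigma_m\sigma_n=\sigma_n\sigma_m$ for $|m-n|\ge2$. The map $[m,m+1]\mapsto\mathsf p_{m,m+1}$ respects them. Involutivity is in (E2). By the last part of (E2),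
$$\mathsf p_{m,m+1}\mathsf p_{m+1,m+2}\mathsf p_{m,m+1}=\mathsf p_{m,m+2}=\mathsf p_{m+1,m+2}\mathsf p_{m,m+1}\mathsf p_{m+1,m+2}.$$
For disjoint pairs it gives $\mathsf p_{ij}\mathsf p_{kl}\mathsf p_{ij}=\mathsf p_{kl}$, hence $\mathsf p_{ij}\mathsf p_{kl}=\mathsf p_{kl}\mathsf p_{ij}$. So there is a homomorphism $\pi\mapsto\mathsf p_\pi$ from $S_\alpha$ to the Boolean automorphisms of $A$ which extends this map. It sends $[i,j]$ to $\mathsf p_{ij}$: for $i<j$ use induction on $j-i$, with $[j,j+1][i,j][j,j+1]=[i,j+1]$ and $\mathsf p_{j,j+1}\mathsf p_{ij}\mathsf p_{j,j+1}=\mathsf p_{i,j+1}$; for $i>j$ and $i=j$ use $\mathsf p_{ij}=\mathsf p_{ji}$ and $\mathsf p_{ii}=\mathrm{id}$. Thus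
$$\mathsf p_\pi\mathsf p_\rho=\mathsf p_{\pi\rho},\qquad \mathsf p_\pi\mathsf c_k=\mathsf c_{\pi k}\mathsf p_\pi,\tag{1}$$
where the second part follows from (E3) by writing $\pi$ as a product of transpositions.

**Definition (closed elements).** $a\in A$ is $k$-closed if $a=\mathsf c_ka$. For instance $\mathsf c_ka$ is always $k$-closed, and in a set algebra a $k$-closed set is one for which membership of $s$ does not depend on $s(k)$.

By (1), if $a$ is $k$-closed then $\mathsf p_\pi a$ is $\pi(k)$-closed.

**Step 2: a saturated representation.** We want a representation of the $\mathsf c$-reduct in which infinitely many conditions can be met at once as soon as any finitely many can. Since the $\mathsf c$-reduct is in $\mathsf{Rdf}_\alpha$, it embeds into a product of $\mathsf c$-reducts of full set algebras, and some projection does not kill $a_0$. So there are $V\ne\emptyset$ and a homomorphism $h$ of the $\mathsf c$-reduct into the algebra of subsets of ${}^\alpha V$ with $h(a_0)\ne\emptyset$. Regard this as a first-order structure $\langle V,R_a\rangle_{a\in A}$ with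 $\alpha$-ary relations $R_a=h(a)$. That $h$ is a homomorphism with $h(a_0)\neq\emptyset$ is expressed by the first-order sentences (universally closed where needed)
$$R_{a+b}\leftrightarrow R_a\vee R_b,\qquad R_{-a}\leftrightarrow\neg R_a,\qquad R_{\mathsf c_ia}\leftrightarrow\exists x_iR_a,\qquad \exists\bar x\,R_{a_0}.$$
By the standard theorem (Chang–Keisler, *Model Theory*), the structure has a $(|A|+\aleph_0)^+$-saturated elementary extension, which satisfies the same sentences. Replace $V,h$ by it. Saturation means here: a set of formulas in finitely many variables with at most $|A|+\aleph_0$ parameters from $V$ is realized in $V$ if each of its finite subsets is.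

For $s\in{}^\alpha V$ let $F(s)=\{a\in A:s\in h(a)\}$. This is an ultrafilter of $A$, because $h$ preserves the Boolean operations.

Note that $h$ need not preserve $\mathsf p_{ij}$ in any sense: $\mathsf p_{ij}a$ is just another element of $A$.

## Coherent tuples

**Definition (coherent).** A tuple $z\in{}^\alpha V$ is coherent if for all $i\ne j$, all $s\in{}^\alpha V$ with $s(i)=z_i$ and $s(j)=z_j$, and all $a\in A$: $a\in F(s)$ iff $\mathsf p_{ij}a\in F(s)$. Let $W$ be the set of coherent tuples.

Two examples. If $h$ happened to preserve the $\mathsf p_{ij}$ as well, then every constant tuple would be coherent: $s(i)=s(j)$ gives $s=s\circ[i,j]$, so $s\in h(a)$ iff $s\in\mathsf p_{ij}h(a)=h(\mathsf p_{ij}a)$. In the $\mathbb Z_3$ example above (where coherence makes sense without saturation) a pair is coherent iff its color is fixed by $p$, so the coherent pairs are exactly $(u,-u)$.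

To produce coherent tuples we want to use (E4). But coherence involves all $a\in A$, by saturation finitely many at a time, while (E4) has just one variable for each pair. The next lemma closes this gap. Its proof is the argument "(c) implies (b)" of Proposition 1.

**Lemma 3.** Let $p$ be an automorphism of a Boolean algebra $A$ with $pp=\mathrm{id}$, and let $a_1,\dots,a_m\in A$. There is $x\in A$ with $x\oplus px=\sum_r(a_r\oplus pa_r)$.

**Proof.** Let $A_0$ be the subalgebra generated by all $a_r,pa_r$. It is finite, and $p$ maps the set of generators to itself, so $p$ maps $A_0$ onto $A_0$ and permutes its atoms. Let $Z=\sum_r(a_r\oplus pa_r)\in A_0$. We show that $Z$ is the sum of the atoms moved by $p$. Note that $pb\le c$ iff $b\le pc$.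

Let $b\le Z$ be an atom of $A_0$; then $b\le a_r\oplus pa_r$ for some $r$. If $b\le a_r$ and $b\not\le pa_r$, then $pb\not\le a_r$, so $pb\ne b$. If $b\le pa_r$ and $b\not\le a_r$, then $pb\le a_r$, so again $pb\ne b$.

Conversely let $pb\neq b$. The elements of $A_0$ that lie above both or neither of the atoms $b,pb$ form a subalgebra which does not contain $b$. So some generator $c\in\{a_r,pa_r\}$ lies above exactly one of $b,pb$. Since $pb\le c$ iff $b\le pc$, exactly one of $c,pc$ is above $b$. As $\{c,pc\}=\{a_r,pa_r\}$, we get $b\le a_r\oplus pa_r\le Z$.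

Let $x$ be the sum of one atom from each $2$-cycle of $p$ on the atoms of $A_0$. Then $px$ is the sum of the other moved atoms, and $x\oplus px=Z$. $\square$

**Lemma 4.** For all $k<\alpha$ and $v\in V$ there is $z\in W$ with $z_k=v$.

**Proof.** We must realize, in the variables $x_l$ ($l\neq k$) and with the parameter $x_k=v$, the set of all formulas
$$\forall (y_m)_{m\neq i,j}\,\bigl(R_a(\bar t)\leftrightarrow R_{\mathsf p_{ij}a}(\bar t)\bigr)\qquad(i<j<\alpha,\ a\in A),$$
where $t_i=x_i$, $t_j=x_j$ and $t_m=y_m$ otherwise. Pairs $i<j$ are enough, since $\mathsf p_{ij}=\mathsf p_{ji}$. There are at most $|A|+\aleph_0$ formulas and one parameter, so by saturation we need to satisfy only finitely many of them.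

For $i<j$ let $a_1,\dots,a_m$ be the elements that occur with the pair $i,j$ in the given finite set (possibly none). By Lemma 3 with $p=\mathsf p_{ij}$ choose $x_{ij}\in A$ with
$$x_{ij}\oplus\mathsf p_{ij}x_{ij}=Z_{ij}:=\sum_r(a_r\oplus\mathsf p_{ij}a_r).$$
Take any $s\in{}^\alpha V$ with $s(k)=v$. By (E4) in $\mathfrak A$, and because $h$ preserves the Boolean operations and the $\mathsf c_i$,
$$s\in h(1)=\mathsf c_{(\alpha\setminus\{k\})}\bigcap_{i<j}-\mathsf c_{(\alpha\setminus\{i,j\})}h(Z_{ij}).$$
So there is $t\in{}^\alpha V$ with $t(k)=s(k)=v$ such that for all $i<j$ no $t'$ that agrees with $t$ on $\{i,j\}$ is in $h(Z_{ij})$. For such $t'$ and each $r$, $t'\notin h(a_r\oplus\mathsf p_{ij}a_r)$, that is, $t'\in h(a_r)$ iff $t'\in h(\mathsf p_{ij}a_r)$. Hence $t$ satisfies the given formulas. $\square$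

This is the only use of (E4). In particular $W\ne\emptyset$, since $V\neq\emptyset$.

## Elements of lower dimension take care of themselves

Now use $W$ as a base: a coherent tuple plays the role of its $i$th entry when it stands in coordinate $i$.

**Definition.** For $\bar w=(w^0,\dots,w^{\alpha-1})\in{}^\alpha W$ let $G(\bar w)=F(w^0_0,w^1_1,\dots,w^{\alpha-1}_{\alpha-1})$.

This is an ultrafilter of $A$. Permutations act on $\bar w$ by $(\bar w\circ\pi)^i=w^{\pi(i)}$. Three properties are immediate.

* **(G1)** If $\bar w,\bar w'$ agree off $i$ and $a$ is $i$-closed, then $a\in G(\bar w)$ iff $a\in G(\bar w')$. Indeed the tuples $(w^m_m)_m$ and $(w'^m_m)_m$ agree off $i$, and $h(a)=\mathsf c_ih(a)$.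
* **(G2)** If $\mathsf c_ia\in G(\bar w)$, there is $w\in W$ with $a\in G(\bar w(i/w))$. Indeed there is $v\in V$ such that $(w^m_m)_m$ with its $i$th entry changed to $v$ is in $h(a)$. By Lemma 4 take $w\in W$ with $w_i=v$.
* **(G3)** If $w^i=w^j$ with $i\ne j$, then for all $a\in A$: $a\in G(\bar w)$ iff $\mathsf p_{ij}a\in G(\bar w)$. Indeed put $z=w^i=w^j$ and $s=(w^m_m)_m$; then $s(i)=z_i$, $s(j)=z_j$, and $z$ is coherent.

Does $G$ transform correctly under permutations, i.e. does $a\in G(\bar w\circ\pi)$ hold iff $\mathsf p_\pi a\in G(\bar w)$? Not for all $a$. Take again the coloring $b_{u+v}$ of $\mathbb Z_3\times\mathbb Z_3$ with trivial quantifiers, but now $p=\mathrm{id}$. Every pair is coherent. For $w^0=(0,0)$ and $w^1=(0,1)$, the color given by $G(w^0,w^1)$ is that of $(0,1)$, namely $b_1$, while $G(w^1,w^0)$ gives that of $(0,0)$, namely $b_0$. So $\mathsf p_{01}b_1=b_1\in G(\bar w)$ but $b_1\notin G(\bar w\circ[0,1])$. However, $b_1$ depends on both coordinates. An element with a free coordinate leaves a spare place in which to copy a point, and copying is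 what (G3) can handle.

**Lemma 5 (G4).** If $\pi\in S_\alpha$ and $a$ is $k$-closed for some $k<\alpha$, then for all $\bar w\in{}^\alpha W$: $a\in G(\bar w\circ\pi)$ iff $\mathsf p_\pi a\in G(\bar w)$.

**Proof.** *Case 1: $\pi=[i,j]$, $i\ne j$, $k\in\{i,j\}$.* By symmetry ($[i,j]=[j,i]$ and $\mathsf p_{ij}=\mathsf p_{ji}$) let $k=j$. Put $\bar y=\bar w(i/w^j)$, so that $y^i=y^j=w^j$. The tuple $\bar w\circ\pi$ has $w^j$ at $i$, $w^i$ at $j$, and $w^m$ at every other $m$. So it agrees with $\bar y$ off $j$, and since $a$ is $j$-closed, (G1) gives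
$$a\in G(\bar w\circ\pi)\iff a\in G(\bar y)\iff\mathsf p_{ij}a\in G(\bar y)\iff\mathsf p_{ij}a\in G(\bar w).$$
The second equivalence is (G3). The third is (G1) again: $\mathsf p_{ij}a$ is $i$-closed, and $\bar y,\bar w$ agree off $i$.

*Composition.* Suppose the claim holds for $\rho$ with $k$-closed elements and for $\pi$ with $\rho(k)$-closed elements, for all $\bar w$. If $a$ is $k$-closed, then $\mathsf p_\rho a$ is $\rho(k)$-closed, and
$$a\in G(\bar w\circ\pi\circ\rho)\iff\mathsf p_\rho a\in G(\bar w\circ\pi)\iff\mathsf p_\pi\mathsf p_\rho a=\mathsf p_{\pi\rho}a\in G(\bar w).$$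
So the claim holds for $\pi\rho$ with $k$-closed elements.

*Case 2: $\pi=[i,j]$, $i\neq j$, $k\notin\{i,j\}$.* We route the exchange through the free place $k$:
$$[i,j]=[j,k]\circ[i,j]\circ[i,k].$$
Indeed, applying the factors from right to left, $i\mapsto k\mapsto k\mapsto j$, $\ j\mapsto j\mapsto i\mapsto i$, $\ k\mapsto i\mapsto j\mapsto k$. Case 1 applies to $[i,k]$ with $k$-closed elements, whose images are $i$-closed; then to $[i,j]$ with $i$-closed elements, whose images are $j$-closed; then to $[j,k]$ with $j$-closed elements. Compose.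

So the claim holds for every transposition and every $k$. It is trivial for the identity, and by composition it holds for all $\pi$. $\square$

## Orbit representatives with room for witnesses

Elements that depend on all coordinates will be handled by transport along orbits. The $\mathbb Z_5$ example shows what must be secured: whatever point we want to add to a partial tuple, some copy of it must complete it to a *representative*, where nothing is changed.

**Lemma 6.** Let $B$ be a finite nonempty set, $W\ne\emptyset$, $\kappa\ge|W|$ an infinite cardinal, and $U=W\times\kappa$. There is a system $R$ of representatives of the orbits of $\mathrm{Sym}(B)$ on ${}^BU$ (acting by $s\mapsto s\circ\pi$) such that for all $i\in B$, $r\in{}^{B\setminus\{i\}}U$ and $w\in W$ there is $\xi<\kappa$ with $r\cup\{(i,(w,\xi))\}\in R$.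

For example, let $B=2$, $|W|=1$ and $\kappa=\omega$, so that $U$ may be identified with $\omega$. Then $R$ must contain all $(u,u)$ and exactly one of $(u,v),(v,u)$ for each $u<v$. Choosing $(u,v)$ if $v$ is odd and $(v,u)$ if $v$ is even works: each $u$ has partners on both sides.

**Proof.** Since $|U|=\kappa$ and $B$ is finite, there are at most $\kappa$ triples $(i,r,w)$ as in the lemma. Enumerate them without repetition as $(i_\beta,r_\beta,w_\beta)$, $\beta<\lambda$, for some $\lambda\le\kappa$. Choose recursively $\xi_\beta<\kappa$ larger than all second coordinates of values of $r_\beta$ and different from all $\xi_\gamma$, $\gamma<\beta$. This is possible: $r_\beta$ has finitely many values, so $\kappa$ ordinals below $\kappa$ meet the first demand, and the second excludes at most $|\beta|<\kappa$ of them. Let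
$$s_\beta=r_\beta\cup\{(i_\beta,(w_\beta,\xi_\beta))\}.$$
The largest second coordinate of a value of $s_\beta$ is $\xi_\beta$. It does not change when $s_\beta$ is composed with a permutation of $B$. As the $\xi_\beta$ are distinct, different $s_\beta$ lie in different orbits. Let $R$ consist of all $s_\beta$ and one element from each orbit that contains no $s_\beta$. $\square$

## The representation

Let $\kappa\ge|W|$ be an infinite cardinal, $U=W\times\kappa$, and let $R$ be as in Lemma 6 with $B=\alpha$. For $s\in{}^\alpha U$ let $\bar s\in{}^\alpha W$ be its tuple of first coordinates; clearly $\overline{s\circ\pi}=\bar s\circ\pi$. Every $s\in{}^\alpha U$ is $s_0\circ\pi$ for a unique $s_0\in R$ and some $\pi\in S_\alpha$.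

**Definition.** $T(s)=\{a\in A:\mathsf p_\pi a\in G(\bar s_0)\}$, where $s=s_0\circ\pi$, $s_0\in R$.

**Step 3: $T$ is well defined.** The permutation $\pi$ is not unique if $s_0$ has repetitions, and this is where coherence pays off. Let $s_0\circ\pi=s_0\circ\pi'$ and $\theta=\pi'\pi^{-1}$. Then $s_0\circ\theta=s_0$, so $\theta$ maps each set on which $s_0$ is constant onto itself. Hence $\theta$ is a product of transpositions $[i,j]$ with $i\neq j$ and $s_0(i)=s_0(j)$. For each of these $\bar s_0$ has equal entries at $i$ and $j$, so by (G3) $b\in G(\bar s_0)$ iff $\mathsf p_{ij}b\in G(\bar s_0)$, for all $b\in A$. Applying this for all factors of $\theta$,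
$$\mathsf p_{\pi'}a=\mathsf p_\theta\mathsf p_\pi a\in G(\bar s_0)\iff\mathsf p_\pi a\in G(\bar s_0).$$
Each $T(s)$ is an ultrafilter of $A$, since $\mathsf p_\pi$ is a Boolean automorphism and $G(\bar s_0)$ is an ultrafilter.

**Step 4: the properties of $T$.** We need that $T$ respects permutations, that it agrees with $G$ on closed elements, and that it has witnesses.

* **(T1)** $a\in T(s\circ\rho)$ iff $\mathsf p_\rho a\in T(s)$. If $s=s_0\circ\pi$, then $s\circ\rho=s_0\circ(\pi\rho)$, so both sides say $\mathsf p_\pi\mathsf p_\rho a\in G(\bar s_0)$.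
* **(T2)** If $a$ is $k$-closed for some $k$, then $a\in T(s)$ iff $a\in G(\bar s)$. By Lemma 5, $\mathsf p_\pi a\in G(\bar s_0)$ iff $a\in G(\bar s_0\circ\pi)=G(\bar s)$.
* **(T3)** If $\mathsf c_ia\in T(s)$, there is $u\in U$ with $a\in T(s(i/u))$. Since $\mathsf c_ia$ is $i$-closed, $\mathsf c_ia\in G(\bar s)$ by (T2). By (G2) there is $w\in W$ with $a\in G(\bar s(i/w))$. By Lemma 6, applied to the restriction of $s$ to $\alpha\setminus\{i\}$, there is $\xi$ with $t:=s(i/(w,\xi))\in R$. As $t$ is its own representative, $T(t)=G(\bar t)=G(\bar s(i/w))\ni a$.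

**Step 5: the homomorphism.** Let $g(a)=\{s\in{}^\alpha U:a\in T(s)\}$. We check that $g$ is a homomorphism with $g(a_0)\neq\emptyset$.

The Boolean operations are preserved, since each $T(s)$ is an ultrafilter. By (T1), $s\in g(\mathsf p_{ij}a)$ iff $a\in T(s\circ[i,j])$ iff $s\in\mathsf p_{ij}g(a)$.

For $\mathsf c_i$, (T3) gives $g(\mathsf c_ia)\subseteq\mathsf c_ig(a)$. Conversely, let $a\in T(s(i/u))$. Since $a\le\mathsf c_ia$, also $\mathsf c_ia\in T(s(i/u))$, so $\mathsf c_ia\in G(\overline{s(i/u)})$ by (T2). The tuples $\overline{s(i/u)}$ and $\bar s$ agree off $i$, so $\mathsf c_ia\in G(\bar s)$ by (G1), and $\mathsf c_ia\in T(s)$ by (T2).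

Finally take $s\in h(a_0)$ and, by Lemma 4, $w^i\in W$ with $w^i_i=s(i)$ for each $i<\alpha$. Then $G(\bar w)=F(s)\ni a_0$. By Lemma 6 with $i=0$, $r(j)=(w^j,0)$ for $j\ne0$, and $w=w^0$, there is $t\in R$ with $\bar t=\bar w$. Then $a_0\in G(\bar w)=T(t)$, so $t\in g(a_0)$. This proves Theorem 2. $\blacksquare$

## Arbitrary sets of transpositions

What if only some of the $\mathsf p_{ij}$ are in the signature? Let $\sim$ be an equivalence relation on $\alpha$. Let $\mathsf K_\sim$ be the class of subalgebras of the reducts $\langle A,+,-,\mathsf c_k,\mathsf p_{ij}\rangle_{k<\alpha,\,i\sim j}$ of members of $\mathsf{RFPA}_\alpha$. Let $E_\sim$ consist of (E1) and (E2) restricted to $i\sim j$, $k\sim l$, of (E3) restricted to $i\sim j$ with $k<\alpha$ arbitrary, and, for each $\sim$-block $B$ and $k\in B$, of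
$$(\mathrm{E4}_B)\qquad\mathsf c_{(B\setminus\{k\})}\prod_{i<j,\ i,j\in B}-\mathsf c_{(\alpha\setminus\{i,j\})}(x_{ij}\oplus\mathsf p_{ij}x_{ij})=1 .$$
For instance, if $\alpha=3$ and the blocks are $\{0,1\}$ and $\{2\}$, only $\mathsf p_{01}$ matters, and $(\mathrm{E4}_{\{0,1\}})$ for $k=0$ is $\mathsf c_1{-}\mathsf c_2(x\oplus\mathsf p_{01}x)=1$.

**Theorem 7.** For $1\le\alpha<\omega$: $\mathfrak A\in\mathsf K_\sim$ iff its $\langle+,-,\mathsf c_i\rangle$-reduct is in $\mathsf{Rdf}_\alpha$ and $\mathfrak A\models E_\sim$. Consequently, for every set $\Gamma$ of pairs, $\{\mathsf p_{ij}:\{i,j\}\in\Gamma\}$ is finitely axiomatizable over $\mathsf c_i$. In particular each single transposition is.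

**Proof of the consequence.** The aim is to define the missing transpositions from those in $\Gamma$. Let $i\sim j$ mean that $i,j$ are connected in the graph $\Gamma$ on $\alpha$. If $m_0,m_1,\dots,m_r$ is a path in $\Gamma$ with distinct vertices, then $[m_0,m_{q+1}]=[m_q,m_{q+1}][m_0,m_q][m_q,m_{q+1}]$ for $1\le q<r$, so $[m_0,m_r]$ is a product of $\Gamma$-transpositions. For each unordered pair $\{i,j\}$ with $i\sim j$, $i<j$, choose a word in $\Gamma$-transpositions with product $[i,j]$, namely the one-letter word $\mathsf p_{ij}$ if $\{i,j\}\in\Gamma$. For $i=j$ choose the empty word. Translate $E_\sim$ by replacing each $\mathsf p_{ij}$ by its word, and add $\mathsf p_{ij}x=\mathsf p_{ji}x$ and $\mathsf p_{ii}x=x$ for those operations that are in the signature. This finite set is valid in full set algebras, because there each word denotes $\mathsf p_{[i,j]}$ and $E_\sim$ is valid (by the necessity part of the theorem); hence it holds in all subalgebras of reducts of members of $\mathsf{RFPA}_\alpha$ to this signature, and these have $\mathsf{Rdf}_\alpha$ reducts. Conversely,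 let an algebra in the signature with $\Gamma$-transpositions satisfy it and have its $\mathsf c$-reduct in $\mathsf{Rdf}_\alpha$. Expand it by the operations that the words define. By the added equations the operations in the signature keep their meaning, and the expansion satisfies $E_\sim$. By the theorem it is in $\mathsf K_\sim$. Forgetting the added operations, the original algebra is a subalgebra of the reduct of a member of $\mathsf{RFPA}_\alpha$ to the given signature. $\square$

**Proof of necessity.** As in Theorem 2, it suffices to check $E_\sim$ in full set algebras, and only $(\mathrm{E4}_B)$ is new. Given $s$ and $k\in B$, let $t$ be constant on $B$ with value $s(k)$, and $t=s$ off $B$. Then $t$ differs from $s$ only on $B\setminus\{k\}$. If $i<j$ are in $B$ and $t'$ agrees with $t$ on $\{i,j\}$, then $t'(i)=t'(j)$, so $t'\notin x_{ij}\oplus\mathsf p_{ij}x_{ij}$. Hence $s$ is in the left side. $\square$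

**Proof of sufficiency.** Let $\mathfrak A\models E_\sim$ have its $\mathsf c$-reduct in $\mathsf{Rdf}_\alpha$, and fix $0\neq a_0\in A$. As before we need a homomorphism $g$ into the corresponding reduct of a full polyadic set algebra with $g(a_0)\ne\emptyset$. Step 2 did not involve the $\mathsf p_{ij}$, so we may take $V,h,F$ saturated as there. Write $B(i)$ for the block of $i$.

**Step 1$'$: the action.** We want $\mathsf p_\pi$ for $\pi\in H=\prod_B\mathrm{Sym}(B)$, regarded as a subgroup of $S_\alpha$. For each block, list it in increasing order and argue as in Step 1 with the neighbors in this list; this gives a homomorphism from $\mathrm{Sym}(B)$ which sends $[i,j]$ to $\mathsf p_{ij}$. If $i\sim j$, $k\sim l$ are in different blocks, (E2) gives $\mathsf p_{ij}\mathsf p_{kl}\mathsf p_{ij}=\mathsf p_{kl}$, so the images of different $\mathrm{Sym}(B)$ commute. Together they give a homomorphism $\pi\mapsto\mathsf p_\pi$ from $H$ to the Boolean automorphisms of $A$, and (E3) gives $\mathsf p_\pi\mathsf c_k=\mathsf c_{\pi k}\mathsf p_\pi$ for all $k<\alpha$.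

**Step 2$'$: coherent tuples for a block.** Let $W_B$ be the set of $z\in{}^BV$ such that for $i\ne j$ in $B$, all $s\in{}^\alpha V$ with $s(i)=z_i$, $s(j)=z_j$, and all $a\in A$: $a\in F(s)$ iff $\mathsf p_{ij}a\in F(s)$. For $k\in B$ and $v\in V$ there is $z\in W_B$ with $z_k=v$. To see this, consider the formulas of Lemma 4 for $i<j$ in $B$, in the variables $x_l$, $l\in B\setminus\{k\}$, with parameter $x_k=v$. Given finitely many, choose $x_{ij}$ by Lemma 3 with $x_{ij}\oplus\mathsf p_{ij}x_{ij}=Z_{ij}$, where $Z_{ij}$ is the sum of $a\oplus\mathsf p_{ij}a$ over the elements $a$ that occur with $i,j$. Take $s$ with $s(k)=v$. By $(\mathrm{E4}_B)$ there is $t$ that agrees with $s$ off $B\setminus\{k\}$, so $t(k)=v$, such that for $i<j$ in $B$ no $t'$ that agrees with $t$ on $\{i,j\}$ is in $h(Z_{ij})$. Then $t{\restriction}B$ satisfies the given formulas, and saturation gives $z$.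

**Step 3$'$: the colors $G$.** For $\bar w=(w^i)_{i<\alpha}$ with $w^i\in W_{B(i)}$ let $G(\bar w)=F((w^i_i)_{i<\alpha})$. If $\pi\in H$, then $\bar w\circ\pi$ is again such a tuple. (G1) holds for the same reason as before. (G2) holds with $w\in W_{B(i)}$, by Step 2$'$. (G3) holds for $i\sim j$, by the definition of $W_{B(i)}$. Moreover:

* **(G4$_B$)** for $\pi\in\mathrm{Sym}(B)$, $k\in B$ and $k$-closed $a$: $a\in G(\bar w\circ\pi)$ iff $\mathsf p_\pi a\in G(\bar w)$.

The proof of Lemma 5 applies: for $i,j,k\in B$, Case 1 uses (G1) and (G3) for $i\sim j$ and the tuple $\bar w(i/w^j)$, which is admissible since $B(i)=B(j)$; Case 2 uses only $[i,k],[i,j],[j,k]\in\mathrm{Sym}(B)$; and along the composition the place at which the element is closed stays in $B$.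

**Step 4$'$: transport.** Let $\kappa$ be infinite with $\kappa\ge|W_B|$ for all $B$, let $U_B=W_B\times\kappa$, and let $R_B\subseteq{}^BU_B$ be as in Lemma 6. Let $Y=\prod_{i<\alpha}U_{B(i)}$, and for $s\in Y$ let $\bar s$ be its tuple of first coordinates. Working in each block separately, each $s\in Y$ is $s_0\circ\pi$ with a unique $s_0\in Y$ such that $s_0{\restriction}B\in R_B$ for all $B$, and some $\pi\in H$. Put $T(s)=\{a\in A:\mathsf p_\pi a\in G(\bar s_0)\}$. If also $s=s_0\circ\pi'$ with $\pi'\in H$, then $\theta=\pi'\pi^{-1}\in H$ fixes $s_0$, so it is a product of transpositions $[i,j]$ with $i\sim j$, $i\neq j$ and $s_0(i)=s_0(j)$. By (G3), $b\in G(\bar s_0)$ iff $\mathsf p_\theta b\in G(\bar s_0)$ for all $b$, and $T(s)$ is well defined. It is an ultrafilter, and for $\rho\in H$ both $a\in T(s\circ\rho)$ and $\mathsf p_\rho a\in T(s)$ say $\mathsf p_\pi\mathsf p_\rho a\in G(\bar s_0)$. So (T1) holds for $\rho\in H$.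

**Step 5$'$: cylindrifications.** We want: $\mathsf c_ia\in T(s)$ iff $a\in T(s(i/u))$ for some $u\in U_{B(i)}$. The argument of (T2) is not available as it stands, because (G4$_B$) says nothing about permutations in blocks other than $B$. We undo only the permutation inside $B$. Let $i\in B$, $s=s_0\circ\pi$, and $\pi=\pi_B\tau$ with $\pi_B\in\mathrm{Sym}(B)$ and $\tau\in\prod_{B'\neq B}\mathrm{Sym}(B')$. Let $\bar s^*=\bar s_0\circ\pi_B$. It equals $\bar s$ on $B$ (where $\tau$ is the identity) and $\bar s_0$ off $B$. Since $\tau i=i$, $\mathsf p_\tau\mathsf c_ia=\mathsf c_i\mathsf p_\tau a$, which is $i$-closed, and (G4$_B$) gives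
$$\mathsf c_ia\in T(s)\iff\mathsf p_{\pi_B}\mathsf c_i\mathsf p_\tau a\in G(\bar s_0)\iff\mathsf c_i\mathsf p_\tau a\in G(\bar s^*).\tag{2}$$

Let $u\in U_B$ and $s'=s(i/u)$. Off $B$ nothing has changed, so the representative $s'_0$ of $s'$ equals $s_0$ off $B$, and $s'=s_0'\circ(\pi'_B\tau)$ with some $\pi'_B\in\mathrm{Sym}(B)$ and the same $\tau$. Then $\bar s'^*$ equals $\bar s'$ on $B$ and $\bar s_0$ off $B$, so it agrees with $\bar s^*$ off $i$. By (2) for $s$ and for $s'$, and by (G1), $\mathsf c_ia\in T(s)$ iff $\mathsf c_ia\in T(s')$. If $a\in T(s')$, then $\mathsf c_ia\in T(s')$, hence $\mathsf c_ia\in T(s)$.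

Conversely let $\mathsf c_ia\in T(s)$. By (2) and (G2) there is $w\in W_B$ with $\mathsf p_\tau a\in G(\bar s^*(i/w))$. By Lemma 6 choose $\xi$ with $(s{\restriction}B)(i/(w,\xi))\in R_B$, and let $t=s(i/(w,\xi))$. Let $t_0$ equal $t$ on $B$ and $s_0$ off $B$. Then $t=t_0\circ\tau$ and $t_0$ is the representative of $t$. On $B$, $\bar t_0=\bar s(i/w)=\bar s^*(i/w)$, and off $B$, $\bar t_0=\bar s_0=\bar s^*$. So $\bar t_0=\bar s^*(i/w)$, hence $\mathsf p_\tau a\in G(\bar t_0)$, that is, $a\in T(t)$.

**Step 6$'$: $a_0$ survives.** Take $s\in h(a_0)$ and $w^i\in W_{B(i)}$ with $w^i_i=s(i)$; then $a_0\in F(s)=G(\bar w)$. For each block $B$ apply Lemma 6 to some $i\in B$, $r(j)=(w^j,0)$ for $j\in B\setminus\{i\}$, and $w=w^i$. This gives $t\in Y$ with $\bar t=\bar w$ and $t{\restriction}B\in R_B$ for all $B$. So $T(t)=G(\bar w)\ni a_0$.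

**Step 7$'$: a common base.** So far different blocks use different sets $U_B$, and we need one base. Let $U=\prod_BU_B$ with the projections $f_B:U\to U_B$, which are surjective. For $s\in{}^\alpha U$ let $\varphi(s)=(f_{B(i)}(s(i)))_{i<\alpha}\in Y$, and put $g(a)=\{s\in{}^\alpha U:a\in T(\varphi(s))\}$. The Boolean operations are preserved. We have $\varphi(s(i/u))=\varphi(s)(i/f_{B(i)}(u))$, and $f_{B(i)}(u)$ runs over all of $U_{B(i)}$, so Step 5$'$ gives $g(\mathsf c_ia)=\mathsf c_ig(a)$. If $i\sim j$, then $\varphi(s\circ[i,j])=\varphi(s)\circ[i,j]$, because the same map is used at all coordinates of a block; with (T1) this gives $g(\mathsf p_{ij}a)=\mathsf p_{ij}g(a)$. Finally $\varphi$ is onto $Y$, so by Step 6$'$ $g(a_0)\ne\emptyset$. $\blacksquare$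

## A key equation in one variable

Let $\alpha\ge2$. For $i<j$ fix $\pi_{ij}\in S_\alpha$ with $\pi_{ij}(0)=i$ and $\pi_{ij}(1)=j$, and read $\mathsf p_{\pi_{ij}}$ as a fixed word in transpositions.

**Proposition 8.** In Theorem 2, (E4) can be replaced by the single one-variable equation
$$(\mathrm K)\qquad\mathsf c_{(\alpha\setminus\{0\})}\prod_{i<j<\alpha}-\mathsf c_{(\alpha\setminus\{i,j\})}\,\mathsf p_{\pi_{ij}}(x\oplus\mathsf p_{01}x)=1 .$$

**Proof.** *(K) is valid in full set algebras.* Since $\pi_{ij}[0,1]=[i,j]\pi_{ij}$, we have $\mathsf p_{\pi_{ij}}(x\oplus\mathsf p_{01}x)=y\oplus\mathsf p_{ij}y$ with $y=\mathsf p_{\pi_{ij}}x$. So (K) is the instance $k=0$, $x_{ij}=\mathsf p_{\pi_{ij}}x$ of (E4).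

*(K) implies (E4).* Assume (E1)–(E3), (K), and that the $\mathsf c$-reduct is in $\mathsf{Rdf}_\alpha$. Step 1 used only (E1)–(E3), so (1) is available. Given $x_{ij}$ ($i<j$), we pack them all into one $x$. Let $Z_{\{i,j\}}=x_{ij}\oplus\mathsf p_{ij}x_{ij}$ and
$$Z=\sum\{\mathsf p_\rho Z_{\{i,j\}}:i<j,\ \rho\in S_\alpha,\ \rho\{i,j\}=\{0,1\}\}.$$
For such $\rho$ we have $\rho[i,j]=[0,1]\rho$, so $\mathsf p_\rho Z_{\{i,j\}}=\mathsf p_\rho x_{ij}\oplus\mathsf p_{01}\mathsf p_\rho x_{ij}$. Thus $Z$ is a finite sum of elements of the form $a\oplus\mathsf p_{01}a$, and by Lemma 3 there is $x$ with $Z=x\oplus\mathsf p_{01}x$. If $\theta\{0,1\}=\{i,j\}$, then $\theta^{-1}\{i,j\}=\{0,1\}$, so $\mathsf p_{\theta^{-1}}Z_{\{i,j\}}\le Z$, and therefore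
$$Z_{\{i,j\}}\le\mathsf p_\theta Z.\tag{3}$$

Let $k<\alpha$ and $\sigma=[0,k]$. Apply $\mathsf p_\sigma$ to (K) for this $x$, using (1) and the commutativity of the $\mathsf c_i$; then apply (3) with $\theta=\sigma\pi_{ij}$, which maps $\{0,1\}$ to $\{\sigma i,\sigma j\}$, together with the fact that $y\mapsto-\mathsf c_{(\Gamma)}y$ reverses the order:
$$1=\mathsf c_{(\alpha\setminus\{k\})}\prod_{i<j}-\mathsf c_{(\alpha\setminus\{\sigma i,\sigma j\})}\mathsf p_{\sigma\pi_{ij}}Z\ \le\ \mathsf c_{(\alpha\setminus\{k\})}\prod_{i<j}-\mathsf c_{(\alpha\setminus\{\sigma i,\sigma j\})}Z_{\{\sigma i,\sigma j\}}.$$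
Since $\{\sigma i,\sigma j\}$ runs over all two-element subsets of $\alpha$, this is (E4) for $k$. $\square$

## A four-element algebra that violates only (E4)

**Proposition 9.** For $2\le\alpha<\omega$ there is a $4$-element algebra with $\mathsf{Rdf}_\alpha$ reduct that satisfies (E1)–(E3) but is not in $\mathsf{SRd}_{cp}\mathsf{RFPA}_\alpha$.

**Proof.** Let $A=\{0,a,-a,1\}$, $\mathsf c_i0=0$ and $\mathsf c_ix=1$ for $x\ne0$. For $i\neq j$ let $\mathsf p_{ij}$ interchange $a$ and $-a$ and fix $0,1$, and let $\mathsf p_{ii}=\mathrm{id}$.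

(E1) holds because each $\mathsf p_{ij}$ is a Boolean automorphism. In (E2) only the last equation needs a word. If $i=j$, both sides are $\mathsf p_{kl}x$. If $i\ne j$ and $k=l$, then $k'=l'$ and both sides are $x$. If $i\neq j$ and $k\ne l$, then $k'\neq l'$, and both sides interchange $a$ and $-a$. In (E3) both sides are $0$ for $x=0$ and $1$ otherwise.

The $\mathsf c$-reduct is in $\mathsf{Rdf}_\alpha$: let $a$ go to $X=\{s\in{}^\alpha\{0,1\}:\sum_is(i)\text{ is even}\}$ and extend it to a Boolean embedding. Changing one coordinate of $s$ changes the parity of the sum, so $\mathsf c_iX$ and $\mathsf c_i(-X)$ are both all of ${}^\alpha\{0,1\}$, as required.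

Finally put $x_{ij}=a$ for all $i<j$. Then $x_{ij}\oplus\mathsf p_{ij}x_{ij}=a\oplus-a=1$, so each factor in (E4) is $-\mathsf c_{(\alpha\setminus\{i,j\})}1=0$. As $\alpha\ge2$ there is at least one factor, and the left side of (E4) is $0\ne1$. By the necessity part of Theorem 2 the algebra is not in $\mathsf{SRd}_{cp}\mathsf{RFPA}_\alpha$. $\square$

For $\alpha=2$ this is the smallest instance of the opening situation: two atoms, and an involution that fixes neither.
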